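# Local polynomial convexity of the surfaces $w=z^2\bar z+tz\bar z^2+\frac{t^2}{3}\bar z^3+o(|z|^3)$ for $t>1$

## The theorem and the range of $t$ it settles

For $t\in(0,\infty)$ let $M_t$ be a smooth real surface in $\mathbb C^2$ which near the origin is a graph
$$
w=z^2\bar z+t\,z\bar z^2+\frac{t^2}{3}\bar z^3+F(z,\bar z),\qquad F \text{ smooth},\quad F(z,\bar z)=o(|z|^3). \tag{1}
$$

**Theorem 1.** Let $t>1$ and let $F$ be smooth near $0\in\mathbb C$ with $F=o(|z|^3)$. Then $M_t\cap\overline{\mathbb B(0;\rho)}$ is polynomially convex for all sufficiently small $\rho>0$.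

Here $\mathbb B(p;r)$ is the open ball of radius $r$ about $p$. Let us unpack the other words.

**Definition (hull).** For a compact set $K\subset\mathbb C^n$, the polynomially convex hull is
$$\widehat K=\Big\{z\in\mathbb C^n:\ |p(z)|\le\sup_K|p|\ \text{ for all } p\in\mathbb C[z_1,\dots,z_n]\Big\},$$
and $K$ is polynomially convex if $\widehat K=K$. A closed set $E$ is locally polynomially convex at $p\in E$ if $E\cap\overline{\mathbb B(p;r)}$ is polynomially convex for some $r>0$.

*Examples.* The unit circle in $\mathbb C$ is not polynomially convex: by the maximum principle its hull is the closed disc. A closed ball $\overline{\mathbb B(P;\rho)}\subset\mathbb C^n$ is polynomially convex: if $|z_0-P|>\rho$, the affine polynomial $\ell(z)=\sum_j(z_j-P_j)\overline{(z_{0,j}-P_j)}$ satisfies $|\ell|\le\rho|z_0-P|<|z_0-P|^2=\ell(z_0)$ on the ball.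

**Definition (CR singularity).** A point $p$ of a real surface $M\subset\mathbb C^2$ is a CR singularity if $T_pM$ is a complex line.

For a graph $w=f(z)$ the tangent plane is $\{(\xi,f_z\xi+f_{\bar z}\bar\xi)\}$, which is a complex line exactly when $f_{\bar z}=0$. For (1), $f_{\bar z}=(z+t\bar z)^2+O(|z|^3)$. Since $|z+t\bar z|\ge(t-1)|z|$ when $t>1$, the origin is then automatically an isolated CR singularity. So Theorem 1 needs no hypothesis about this.

*Example (a CR singularity that spoils convexity).* The surface $w=|z|^2$ has a CR singularity at $0$ and contains each circle $\{|z|=r,\ w=r^2\}$. By the maximum principle the disc $\{|z|\le r,\ w=r^2\}$ lies in the hull of that circle, but its interior is not in the surface. So the surface is not locally polynomially convex at $0$. A theorem is therefore really needed at such points.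

The source, which takes the problem from Sushil Gorai, "Certain real surfaces in $\mathbb C^2$ with isolated singularities", arXiv:1909.04085 (2019), records two facts, with $0$ assumed to be an isolated CR singularity: $M_t$ is not locally polynomially convex at $0$ if $t<1$, and it is if $t^2\ge\frac{15-\sqrt{33}}8$. It then states the conjecture that $M_t$ is locally polynomially convex at $0$ for $1<t^2\le\frac{15-\sqrt{33}}8$. Theorem 1 contains this range, so the conjecture is true. Together with the fact for $t<1$ we get: for $t\ne1$, $M_t$ is locally polynomially convex at $0$ if and only if $t>1$.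

## Completing the cube

The algebraic fact behind everything is
$$z^2\bar z+tz\bar z^2+\frac{t^2}3\bar z^3=\frac1{3t}\Big[(z+t\bar z)^3-z^3\Big], \tag{2}$$
which one checks by expanding $(z+t\bar z)^3=z^3+3tz^2\bar z+3t^2z\bar z^2+t^3\bar z^3$. The term $-z^3/(3t)$ is a holomorphic polynomial in $z$; the map $(z,w)\mapsto(z,w+z^3/(3t))$ removes it. What is left is a pure cube of a real-linear function. Theorem 1 is a special case of the following.

**Theorem 2.** Let $k\ge1$ be an integer, let $a,b\in\mathbb C$ with $|b|>|a|$, and let $p$ be a holomorphic polynomial. Let $F$ be a continuous function near $0\in\mathbb C$, $C^2$ off $0$, with $F(0)=0$ and $|D^lF(z)|=o(|z|^{k-l})$ as $z\to0$ for $l=0,1,2$. Let $M$ be the graph $w=p(z)+(az+b\bar z)^k+F(z)$ near $z=0$ and let $P=(0,p(0))$. Then $M\cap\overline{\mathbb B(P;\rho)}$ is polynomially convex for all sufficiently small $\rho>0$.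

*Theorem 2 implies Theorem 1.* By (2), $M_t$ is near $0$ the graph of $p(z)+(az+b\bar z)^3+F(z)$ with $p(z)=-z^3/(3t)$, $a=(3t)^{-1/3}$, $b=t(3t)^{-1/3}$, and $|b|>|a|$ because $t>1$. Since $F$ is smooth and $o(|z|^3)$, its Taylor polynomial of degree $3$ at $0$ vanishes, so $|D^lF|=O(|z|^{4-l})=o(|z|^{3-l})$ for $l=0,1,2$. $\square$

From now on put $\lambda(z)=az+b\bar z$, $\omega=e^{2\pi i/k}$ and $\sigma=\sqrt{|b|^2-|a|^2}>0$. Note $|\lambda(z)|\ge(|b|-|a|)|z|$.

If $p=0$ and $F=0$, the surface is $w=\lambda(z)^k$. Substitute $w=W^k$: its preimage under the branched cover $(z,W)\mapsto(z,W^k)$ is the union of the $k$ real planes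
$$L_j=\{(z,W):W=\omega^j\lambda(z)\},\qquad 0\le j<k. \tag{3}$$
So the proof will study unions of real planes and then return through the cover.

## Zero sets of plurisubharmonic functions

We write $\langle\xi,z\rangle=\sum\xi_j\bar z_j$ and $z\cdot\xi=\sum z_j\xi_j$ on $\mathbb C^n$. A function with values in $[-\infty,\infty)$ is plurisubharmonic (psh) if it is upper semicontinuous and its restriction to each complex line is subharmonic (or $\equiv-\infty$ on a component). We use these textbook facts.

- Subharmonicity is local: for an upper semicontinuous function it is enough to check the sub-mean-value inequality at each point for all small radii.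
- The maximum of finitely many psh functions is psh, and $v\circ\Phi$ is psh if $v$ is psh and $\Phi$ is holomorphic (for the maps $\Phi$ below, which are locally biholomorphic).
- A $C^2$ function $u$ is psh iff its Levi form $\mathcal L_u(z;\xi)=\sum u_{z_j\bar z_k}\xi_j\bar\xi_k$ is $\ge0$. If $X$ is the real vector of $\xi$ and $J$ is multiplication by $i$, then
$$\mathcal L_u(z;\xi)=\tfrac14\big(D^2u[X,X]+D^2u[JX,JX]\big), \tag{4}$$
because $\partial_\tau\partial_{\bar\tau}=\frac14(\partial_s^2+\partial_r^2)$ for $\tau=s+ir$, applied to $u(z+\tau\xi)$.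
- In a pseudoconvex domain the hull of a compact set with respect to holomorphic functions equals its hull with respect to psh functions (Hörmander, *An Introduction to Complex Analysis in Several Variables*, Thm 4.3.4).

*Examples.* $\mathcal L_{|z|^2}=|\xi|^2$. The real part of a holomorphic function has Levi form $0$.

The next lemma turns our problem into the construction of one function.

**Lemma 3.** Let $v\ge0$ be continuous and psh on a ball $\mathbb B(P;\rho')$ and let $Z=v^{-1}(0)$. Then $Z\cap\overline{\mathbb B(P;\rho)}$ is polynomially convex for $0<\rho<\rho'$.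

*Proof.* Let $K$ be this compact set; assume $K\neq\varnothing$. Let $x\in\widehat K$. Closed balls are polynomially convex, so $x\in\overline{\mathbb B(P;\rho)}$. Each $f$ holomorphic on $\mathbb B(P;\rho')$ is a limit of polynomials, uniformly on $\overline{\mathbb B(P;\rho)}$ (power series at $P$), hence $|f(x)|\le\sup_K|f|$. So $x$ is in the hull of $K$ with respect to the holomorphic functions on the ball, which is pseudoconvex. By the quoted theorem $v(x)\le\max_Kv=0$. As $v\ge0$, $v(x)=0$, that is, $x\in K$. $\square$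

*The case $k=1$, $\lambda=\bar z$.* The function $|w-\bar z|^2=|w|^2+|z|^2-2\,\mathrm{Re}(zw)$ is psh and its zero set is the graph of $\bar z$.

*The case $a=0$, $b=1$, any $k$.* Consider
$$V(z,w)=\big(|z|^2+|w|^{2/k}\big)^k-2^k\,\mathrm{Re}(z^kw).$$
By the inequality of arithmetic and geometric means $2^k|z|^k|w|\le(|z|^2+|w|^{2/k})^k$, so $V\ge0$. Equality $V=0$ requires $|w|=|z|^k$ and $z^kw=|z|^{2k}$, that is, $w=\bar z^k$. By the binomial theorem the first term is a positive combination of the functions $|z|^{2j}|w|^{2(k-j)/k}$, which are exponentials of psh functions and hence psh. So $V$ is psh, and by Lemma 3 the surface $w=\bar z^k$ is locally polynomially convex at $0$.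

Upstairs, with $w=W^k$, this function is $|\zeta|^{2k}-\mathrm{Re}\,(2zW)^k$ with $\zeta=(z,W)$. The polynomial $2zW$ equals $|\zeta|^2$ on the plane $W=\bar z$. On $W=\omega^j\bar z$ it equals $\omega^j|\zeta|^2$, and its $k$-th power does not see the factor $\omega^j$. One function serves all $k$ planes. For $a\ne0$ we must see what remains of this.

## Lagrangian planes

**Definition (Lagrangian plane).** A real $n$-plane $L\subset\mathbb C^n$ through $0$ is called Lagrangian if $\langle\cdot,\cdot\rangle$ is real on $L\times L$.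

A basis of $L$ that is orthonormal for $\mathrm{Re}\langle\cdot,\cdot\rangle$ is then orthonormal for $\langle\cdot,\cdot\rangle$, so it is a unitary basis of $\mathbb C^n$, and $L=U\mathbb R^n$ with $U$ unitary. *Examples:* $\mathbb R^n$; every real line in $\mathbb C$; the plane $W=\bar z$ in $\mathbb C^2$, where the form is $z\bar z'+\bar zz'\in\mathbb R$. A complex line is not Lagrangian, since $\langle e,ie\rangle=-i|e|^2$.

Here is where $|b|>|a|$ enters. Use on $\mathbb C^2_{(z,W)}$ the coordinates $\zeta=(\sigma z,W)$ and the standard form in them, $\sigma^2z\bar z'+W\overline{W'}$. On $L_0=\{W=\lambda(z)\}$ it equals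
$$(|b|^2-|a|^2)z\bar z'+(az+b\bar z)(\bar a\bar z'+\bar bz')=2|b|^2\,\mathrm{Re}(z\bar z')+2\,\mathrm{Re}(a\bar b\,zz')\in\mathbb R . \tag{5}$$
So $L_0$ is Lagrangian. The map $(z,W)\mapsto(z,\omega^jW)$ is unitary for this form, so all $L_j$ are Lagrangian for the same form. If $(z,W)\in L_i\cap L_j$ with $i\ne j$, then $\lambda(z)=0$, hence $z=0=W$.

On $\mathbb C^n$ put $Q(z)=\sum z_j^2$. With $z=x+iy$ we have $Q=|x|^2-|y|^2+2i\,x\cdot y$ and $|Q(z)|\le\sum|z_j|^2=|z|^2$. Moreover $Q(z)=|z|^2$ iff $y=0$, that is, $z\in\mathbb R^n$. For $L=U\mathbb R^n$ put $Q_L(z)=Q(U^{-1}z)$. Then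
$$|Q_L(z)|\le|z|^2,\qquad Q_L(z)=|z|^2\iff z\in L. \tag{6}$$
$Q_L$ is the only holomorphic polynomial that equals $|z|^2$ on $L$, since a holomorphic polynomial that vanishes on $U\mathbb R^n$ is zero. The function $|z|^2-\mathrm{Re}\,Q_L$ is twice the squared distance to $L$ (for $L=\mathbb R^n$ it is $2|y|^2$).

## Why neither sums nor quadratic patching suffice

*Sums.* The case $a=0$ suggests $|\zeta|^{2m}-\sum_j\mathrm{Re}\,Q_{L_j}^m$, which is psh for each $m$. Take $k=2$, $a=3$, $b=4$: the planes $W=\pm(3z+4\bar z)$, with $\sigma^2=7$. Then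
$$Q_{L_0}=\tfrac14\big(3W^2+14zW-21z^2\big),\qquad Q_{L_1}=\tfrac14\big(3W^2-14zW-21z^2\big).$$
Indeed, on $W=3z+4\bar z$ the first is $12z^2+12\bar z^2+32|z|^2$, and $|\zeta|^2=7|z|^2+|3z+4\bar z|^2=32|z|^2+24\,\mathrm{Re}\,z^2$ is the same; the second follows by $W\mapsto-W$. At the point $z=1$, $W=7$ of $L_0$ we get $|\zeta|^2=56=Q_{L_0}$ and $Q_{L_1}=7$. The sum function has the value $56^m-56^m-7^m=-7^m<0$ there, for every $m$. It is psh, but it neither vanishes on $L_0$ nor is it $\ge0$. The contributions of different planes must be kept apart by cutoffs.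

*Quadratic patching.* So one would use $|\zeta|^2-\mathrm{Re}\,Q_{L_j}$ near $L_j$ and pass to $|\zeta|^2$ away from the planes, inside narrow cones about the $L_j$. Here is the exact obstruction. Suppose the closed cones $\{\mathrm{dist}(z,L_j)\le2\delta|z|\}$, $2\delta<1$, are disjoint off $0$, and suppose $u$ is psh, $C^2$ off $0$, homogeneous of degree $d$ under positive scaling, with $0\le u\le|z|^d$, $u=0$ on $\bigcup L_j$, and $u=|z|^d$ where $\mathrm{dist}(z,L_j)\ge2\delta|z|$ for all $j$. Let $e\in L_j$ be a unit vector. On the complex line $\mathbb Ce$ we have $u(re^{i\alpha}e)=r^df(\alpha)$, and subharmonicity says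
$$f''+d^2f\ge0 .$$
The distance of $re^{i\alpha}e$ to $L_j$ is $r|\sin\alpha|$. So with $\alpha_1=\arcsin2\delta$ we have $f(0)=0$, $f(\alpha_1)=1$, and $f'(\alpha_1)=0$ because $f\le1$. By the mean value theorem $f'(\beta)=1/\alpha_1$ for some $\beta\in(0,\alpha_1)$, and
$$\frac1{\alpha_1}=f'(\beta)-f'(\alpha_1)=-\int_\beta^{\alpha_1}f''\le d^2\int_\beta^{\alpha_1}f\le d^2\alpha_1 ,\qquad\text{so}\qquad \alpha_1\ge\frac1d .\tag{7}$$
The rise from $0$ to $1$ needs an angle of at least $1/d$.

Are our planes that close together? For $k=3$ with $a,b$ from Theorem 1, the point of $L_0$ over $z=i$ has $|\zeta|^2=(b^2-a^2)+(b-a)^2=2b(b-a)$, and its distance to $L_1$ is at most $|\omega-1||\lambda(i)|=\sqrt3\,(b-a)$. So disjoint cones force $2\delta<\sqrt{3(b-a)/(2b)}=\sqrt{\tfrac32(1-\tfrac1t)}$. For $t^2\le\frac{15-\sqrt{33}}8$ we have $t<1.076$, and this root is less than $0.33$, while $\sin\frac12>0.47$. Thus with $d=2$ such a patching is impossible in the whole range of the conjecture; and for any fixed $d$ it is impossible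 for $t$ close enough to $1$.

Inequality (7) also shows the way out: take the degree $d=2m$ large. A function of degree $2m$ may rise within an angle of order $1/m$. We shall use $|z|^{2m}-E_m(Q_L)$, where $E_m(q)$ is of size $|q|^m$ but lives in a sector of angle about $1/m$ around the positive axis. Away from $L$, where $E_m(Q_L)$ does not vanish, $|Q_L|\le q_0|z|^2$ with $q_0<1$, so the errors made by cutoffs are of size $m^2q_0^{m-2}$. The Levi form of $|z|^{2m}$ is at least $m$ on the unit sphere. For large $m$ it wins. What must be checked is that $|z|^{2m}-E_m(Q_L)$ is strictly psh near $L$; this needs a good profile $E_m$.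

## A homogeneous profile with small Laplacian

For an integer $m\ge6$ let $e_m(\alpha)=\cos^4(m\alpha/4)$ if $|\alpha|\le2\pi/m$ and $e_m(\alpha)=0$ if $2\pi/m\le|\alpha|\le\pi$. Put
$$E_m(q)=|q|^me_m(\arg q)\quad(q\in\mathbb C\setminus0),\qquad E_m(0)=0 .$$

**Lemma 4.** (a) $E_m\in C^2(\mathbb C)$, and $|D^lE_m(q)|\le Cm^l|q|^{m-l}$ for $l=0,1,2$ with an absolute constant $C$. At every point where $E_m=0$ all derivatives of order $\le2$ vanish too.

(b) $0\le E_m(q)\le|q|^m$, and for $q\ne0$ equality $E_m(q)=|q|^m$ holds iff $q>0$.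

(c) $\dfrac{\partial^2E_m}{\partial q\,\partial\bar q}\le\dfrac3{16}m^2|q|^{m-2}$.

*Proof.* (a) Since $\cos^4$ vanishes to order $4$ at $\pm\pi/2$, the function $e_m$ is $C^3$ on the circle ($2\pi/m<\pi$, so nothing happens at $\pm\pi$), and $|e_m^{(l)}|\le Cm^l$ for $l\le2$. In polar coordinates $q=re^{i\alpha}$ the first derivatives of $r^me_m$ in the frame $\partial_r,r^{-1}\partial_\alpha$ are $mr^{m-1}e_m$ and $r^{m-1}e_m'$, and the entries of the Hessian are $m(m-1)r^{m-2}e_m$, $(m-1)r^{m-2}e_m'$ and $r^{m-2}(e_m''+me_m)$. This gives the bounds for $q\ne0$. At $0$: $E_m=O(|q|^m)$, so $DE_m(0)=0$; $DE_m=O(|q|^{m-1})$, so $D^2E_m(0)=0$; and $D^2E_m=O(|q|^{m-2})\to0$. So $E_m\in C^2$. If $q\neq0$ and $E_m(q)=0$, then $|\arg q|\ge2\pi/m$, where $e_m,e_m',e_m''$ all vanish.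

(b) $0\le e_m\le1$, and $\cos^4(m\alpha/4)=1$ with $|m\alpha/4|\le\pi/2$ only for $\alpha=0$.

(c) For $q\ne0$ the left side is $\frac14|q|^{m-2}(m^2e_m+e_m'')$. In the sector, with $\beta=m\alpha/4$,
$$e_m''=\tfrac{m^2}{16}\big(12\cos^2\beta\sin^2\beta-4\cos^4\beta\big)=m^2\big(\tfrac34\cos^2\beta-\cos^4\beta\big),$$
so $m^2e_m+e_m''=\frac34m^2\cos^2\beta\le\frac34m^2$. Outside the sector and at $0$ the left side is $0$. $\square$

The factor $\frac34$ is what matters: the function $|q|^m$ itself has $\partial_q\partial_{\bar q}|q|^m=\frac14m^2|q|^{m-2}$, and cutting it down to a sector in this way makes the Laplacian smaller, not larger.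

## One plane: comparing Levi forms

**Lemma 5.** For $m\ge6$, $z\ne0$ in $\mathbb C^n$ and all $\xi$,
$$\mathcal L_{E_m\circ Q}(z;\xi)\le\tfrac{24}{25}\,\mathcal L_{|z|^{2m}}(z;\xi),\qquad\text{hence}\qquad \mathcal L_{|z|^{2m}-E_m\circ Q}(z;\xi)\ge\tfrac m{25}|z|^{2m-2}|\xi|^2 .$$
The same holds with $Q_L$ in place of $Q$ for each Lagrangian plane $L$.

*Proof.* The statement for $Q_L$ follows from that for $Q$ by the unitary change of variables $U$. Both sides are homogeneous of degree $2m-2$ in $z$, so let $|z|=1$.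

**Step 1.** The aim is to reduce to an inequality between $|z\cdot\xi|^2$ and $\mathcal L:=\mathcal L_{|z|^{2m}}(z;\xi)$. Since $Q$ is holomorphic with $\partial Q(\xi)=2z\cdot\xi$, Lemma 4(c) gives, with $q=|Q(z)|\le1$,
$$\mathcal L_{E_m\circ Q}(z;\xi)=\frac{\partial^2E_m}{\partial q\,\partial\bar q}(Q(z))\,|2z\cdot\xi|^2\le\tfrac34m^2q^{m-2}|z\cdot\xi|^2 .$$

**Step 2.** The aim is to express both quantities in two orthogonal directions. Since $\langle\bar z,z\rangle=\overline{Q(z)}$ and $|\bar z|=1$, write $\bar z=\overline Q\,z+\sqrt{1-q^2}\,\eta$ with $\eta\perp z$, $|\eta|=1$ (if $q=1$ the last term is absent). Put $A=\langle\xi,z\rangle$ and $B=\langle\xi,\eta\rangle$ ($B=0$ if $q=1$). Then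
$$z\cdot\xi=\langle\xi,\bar z\rangle=QA+\sqrt{1-q^2}\,B,$$
$$\mathcal L=m|\xi|^2+m(m-1)|A|^2\ge m^2|A|^2+m|B|^2,$$
because $|\xi|^2\ge|A|^2+|B|^2$.

**Step 3.** The aim is to compare. By Cauchy–Schwarz,
$$|z\cdot\xi|^2=\Big|\tfrac Qm\cdot mA+\tfrac{\sqrt{1-q^2}}{\sqrt m}\cdot\sqrt m\,B\Big|^2\le\Big(\frac{q^2}{m^2}+\frac{1-q^2}m\Big)\mathcal L ,$$
and so
$$\mathcal L_{E_m\circ Q}\le\tfrac34\big[q^m+mq^{m-2}(1-q^2)\big]\mathcal L. \tag{8}$$

**Step 4.** The aim is to bound the bracket. With $s=q^2$ and $\kappa=m/2\ge3$ it equals $s^{\kappa-1}\big(2\kappa-(2\kappa-1)s\big)$, with derivative $s^{\kappa-2}\kappa\big[2(\kappa-1)-(2\kappa-1)s\big]$. So its maximum on $[0,1]$ is at $s=\frac{2\kappa-2}{2\kappa-1}$, where the second factor is $2$. With $x=2\kappa-2\ge4$ the maximum is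
$$2\Big(\frac{x}{x+1}\Big)^{x/2}=2e^{-\frac12x\ln(1+1/x)} .$$
Since $x\ln(1+1/x)$ is increasing, this is at most its value at $x=4$, which is $2\,(4/5)^2=\frac{32}{25}$. And $\frac34\cdot\frac{32}{25}=\frac{24}{25}$.

Finally $\mathcal L_{|z|^{2m}-E_m\circ Q}\ge\frac1{25}\mathcal L_{|z|^{2m}}$ and, for general $z$, $\mathcal L_{|z|^{2m}}\ge m|z|^{2m-2}|\xi|^2$. $\square$

*The factor $\frac34$ is needed.* For $n\ge2$ the function $|z|^{2m}-|Q|^m$ is not psh. Its subtracted Levi form is exactly $m^2q^{m-2}|z\cdot\xi|^2$ at $|z|=1$, $q\neq0$. Equality holds in Steps 2 and 3 for a suitable $\xi$ in the span of $z$ and $\eta$. So the ratio to $\mathcal L$ reaches the bracket, whose maximum exceeds $2e^{-1/2}>1$.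

## Several planes: a strictly plurisubharmonic function vanishing exactly on the union

**Proposition 6.** Let $L_1,\dots,L_N\subset\mathbb C^n$ be Lagrangian planes with $L_i\cap L_j=\{0\}$ for $i\ne j$. There exist an integer $m$, a constant $c>0$ and $u\in C^2(\mathbb C^n\setminus0)$, homogeneous of degree $2m$ under positive real scaling, with $u\ge0$, $u^{-1}(0)=\bigcup L_j\setminus\{0\}$ and $\mathcal L_u(z;\xi)\ge c|z|^{2m-2}|\xi|^2$.

*Proof.*

**Step 1.** The aim is to define $u$. The sets $L_j\cap\{|z|=1\}$ are compact and disjoint, so for small $\delta>0$ the closed cones $\{\mathrm{dist}(z,L_j)\le2\delta|z|\}$ are pairwise disjoint off $0$. Fix $\delta$, and let $\vartheta:[0,\infty)\to[0,1]$ be smooth with $\vartheta=1$ on $[0,\delta^2]$ and $\vartheta=0$ on $[4\delta^2,\infty)$. Put $\theta_j(z)=\vartheta(\mathrm{dist}(z,L_j)^2/|z|^2)$. As $\mathrm{dist}(z,L_j)^2$ is a quadratic form, $\theta_j$ is smooth off $0$; it is homogeneous of degree $0$. With $Q_j=Q_{L_j}$ let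
$$u=|z|^{2m}-\sum_j\theta_j\cdot(E_m\circ Q_j),\qquad A_j=\{z\ne0:\ \delta|z|\le\mathrm{dist}(z,L_j)\le2\delta|z|\}.$$
Here $m\ge6$ will be chosen large; $\delta$ and $\theta_j$ do not depend on $m$. By homogeneity all estimates may be made on $|z|=1$.

**Step 2.** The aim is to see that $|Q_j|$ stays away from $1$ where cutoffs act on a non-zero function: there are $q_0\in(0,1)$ and $m_0$ such that if $m\ge m_0$, $z\in A_j$, $|z|=1$ and $E_m(Q_j(z))\neq0$, then $|Q_j(z)|\le q_0$. Otherwise there are, for some fixed $j$ (after passing to a subsequence), $m_i\to\infty$ and $z_i\in A_j$, $|z_i|=1$, with $E_{m_i}(Q_j(z_i))\ne0$ and $|Q_j(z_i)|\to1$. Then $|\arg Q_j(z_i)|<2\pi/m_i\to0$. A limit point $z$ lies in $A_j$, since $A_j\cap\{|z|=1\}$ is compact, and $Q_j(z)=1=|z|^2$. By (6) $z\in L_j$, which contradicts $\mathrm{dist}(z,L_j)\ge\delta$.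

**Step 3.** The aim is to treat $A_j$. Near a point of $A_j$ all $\theta_i$ with $i\ne j$ vanish, since the closed cones are disjoint, so $u=|z|^{2m}-\theta_j\,(E_m\circ Q_j)$ there. Let $z\in A_j$, $|z|=1$, $m\ge m_0$. If $E_m(Q_j(z))=0$, then by Lemma 4(a) all derivatives of order $\le2$ of $E_m\circ Q_j$ vanish at $z$, so $\mathcal L_u=\mathcal L_{|z|^{2m}}\ge m|\xi|^2$ and $u=1$. Otherwise $|Q_j(z)|\le q_0$. The first and second derivatives of $Q_j$ are bounded by $2$ on the sphere, so Lemma 4(a) and the chain rule give, with $C_1$ independent of $m$,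
$$|E_m\circ Q_j|\le q_0^m,\quad |D(E_m\circ Q_j)|\le C_1mq_0^{m-1},\quad |D^2(E_m\circ Q_j)|\le C_1\big(m^2q_0^{m-2}+mq_0^{m-1}\big).$$
The derivatives of $\theta_j$ up to order $2$ are bounded on the sphere independently of $m$, so by the product rule $|D^2(\theta_j\,E_m\circ Q_j)|\le C'm^2q_0^{m-2}$. By (4) the Levi form of this function is at most $C'm^2q_0^{m-2}|\xi|^2$ in absolute value. As $mq_0^{m-2}\to0$, for $m$ large we get $\mathcal L_u\ge\big(m-C'm^2q_0^{m-2}\big)|\xi|^2\ge\frac m2|\xi|^2$. Also $u\ge1-q_0^m>0$. Fix such an $m\ge\max(6,m_0)$.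

**Step 4.** The aim is to treat the inner cone $\{z\ne0:\mathrm{dist}(z,L_j)<\delta|z|\}$, which is open. There $\theta_j=1$ and the other cutoffs vanish, so $u=|z|^{2m}-E_m\circ Q_j$, and Lemma 5 gives $\mathcal L_u\ge\frac m{25}|z|^{2m-2}|\xi|^2$. By Lemma 4(b) and (6), $u\ge|z|^{2m}-|Q_j|^m\ge0$. If $u=0$, both inequalities are equalities, so $|Q_j|=|z|^2$ and $Q_j>0$, that is $Q_j(z)=|z|^2$ and $z\in L_j$. Conversely $u=0$ on $L_j\setminus\{0\}$.

**Step 5.** The aim is to cover the rest. The remaining set, outside all the closed cones, is open in $\mathbb C^n\setminus0$, and there $u=|z|^{2m}>0$ with $\mathcal L_u\ge m|z|^{2m-2}|\xi|^2$. So the proposition holds with $c=m/25$. $\square$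

## Perturbing the planes and passing to the quotient

The function $u$ handles $F=0$. The strict lower bound on $\mathcal L_u$ pays for $F$, through the next lemma.

**Lemma 7.** Let $u$ be as in Proposition 6, and set $u(0)=0$. Let $G$ be a $C^2$ map from a punctured neighbourhood of $0$ to $\mathbb C^n$ with $|D^l(G-\mathrm{id})(z)|=o(|z|^{1-l})$ for $l=0,1,2$. Then $v=u\circ G$, $v(0)=0$, is continuous, $\ge0$ and psh on a ball about $0$.

*Proof.* For small $z\ne0$ we have $|G(z)|\ge\frac12|z|>0$, so $v$ is $C^2$ there and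
$$D^2v(z)[X,X]=D^2u(G)[DG\,X,DG\,X]+Du(G)\big[D^2G[X,X]\big].$$
By homogeneity $|D^2u(\zeta)|\le C|\zeta|^{2m-2}$ and $|Du(\zeta)|\le C|\zeta|^{2m-1}$. Since $|G(z)|\le2|z|$, $DG=I+o(1)$ and $D^2G=o(|z|^{-1})$, we get $D^2v(z)[X,X]=D^2u(G(z))[X,X]+o(|z|^{2m-2})|X|^2$. Adding the same for $JX$ and using (4),
$$\mathcal L_v(z;\xi)\ge\mathcal L_u(G(z);\xi)-o(|z|^{2m-2})|\xi|^2\ge\big(c\,2^{-(2m-2)}-o(1)\big)|z|^{2m-2}|\xi|^2\ge0$$
for small $z\ne0$. So $v$ is psh off $0$. It is continuous at $0$ by homogeneity of $u$, and as $v\ge0=v(0)$ the sub-mean-value inequality at $0$ is trivial. $\square$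

Returning through $w=W^k$ will give a function which is psh only off $\{w=0\}$. This is repaired as follows.

**Lemma 8.** Let $D\subset\mathbb C^2_{(z,w)}$ be open and let $V$ be continuous on $D$ and psh on $D\setminus\{w=0\}$. Then $V$ is psh on $D$.

*Proof.* Let $x,y\in\mathbb C^2$ with $\{x+\tau y:|\tau|\le1\}\subset D$. We must show $V(x)\le\frac1{2\pi}\int_0^{2\pi}V(x+e^{i\theta}y)\,d\theta$. The set of such $(x,y)$ is open and both sides are continuous in $(x,y)$, so we may assume that the $w$-components satisfy $x_2\ne0$, $y_2\ne0$. For $\epsilon>0$ the function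
$$\tau\mapsto V(x+\tau y)+\epsilon\log|x_2+\tau y_2|$$
is upper semicontinuous on a neighbourhood of the closed unit disc. It is subharmonic where $x_2+\tau y_2\ne0$. At the single remaining point it is $-\infty$, so the sub-mean-value inequality is trivial there. So it is subharmonic, and
$$V(x)+\epsilon\log|x_2|\le\frac1{2\pi}\int_0^{2\pi}\big(V(x+e^{i\theta}y)+\epsilon\log|x_2+e^{i\theta}y_2|\big)\,d\theta .$$
The integral of the logarithm is finite, even if $|x_2|=|y_2|$. Let $\epsilon\to0$. $\square$

## Proof of Theorem 2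

**Step 1 (removing $p$).** We first bring the surface to the form of a perturbed $k$-th power. The polynomial automorphism $\Phi(z,w)=(z,w-p(z))$ maps $P$ to $0$ and maps $M$ near $P$ onto $M'=\{w=h(z)\}$ near $0$, where $h=\lambda^k+F$.

**Step 2 (the model function).** We need a strictly psh function for the unperturbed planes. By (5) and the lines after it, in the coordinates $\zeta=(\sigma z,W)$ the planes $L_0,\dots,L_{k-1}$ of (3) are Lagrangian and meet pairwise only at $0$. Let $u$ be the function of Proposition 6 for them. Norms and distances below are taken in $\zeta$; in particular $|\zeta|\ge\sigma|z|$. Psh has the same meaning in $(z,W)$ and in $\zeta$, as the change is complex linear.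

**Step 3 (the perturbed sheets).** We compute the preimage of $M'$ under $w=W^k$ and estimate its distance from the planes. Put $\eta=F/\lambda^k$ for $z\ne0$. The function $\lambda^{-k}$ is smooth off $0$ and homogeneous of degree $-k$ under positive scaling, so $|D^l(\lambda^{-k})|=O(|z|^{-k-l})$. By the product rule and the hypothesis on $F$,
$$|D^l\eta|=o(|z|^{-l}),\qquad l=0,1,2.$$
Choose $\varepsilon>0$ such that $F$ is defined with the stated regularity and $|\eta|<\frac12$ for $0<|z|<\varepsilon$. With the principal $k$-th root let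
$$g=(1+\eta)^{1/k}-1,\qquad k_*(z)=\lambda(z)(1+\eta)^{1/k},\quad k_*(0)=0,\qquad \kappa(z)=k_*(z)-\lambda(z)=\lambda(z)g(z),\quad\kappa(0)=0.$$
Then $k_*^k=\lambda^k(1+\eta)=h$. So for $|z|<\varepsilon$:
$$W^k=h(z)\iff W=\omega^jk_*(z)\ \text{ for some } j. \tag{9}$$
Now $s\mapsto(1+s)^{1/k}-1$ is holomorphic on $|s|<1$, vanishes at $0$, and has bounded derivatives on $|s|\le\frac12$. Hence $|g|=O(|\eta|)=o(1)$, $|Dg|=O(|D\eta|)=o(|z|^{-1})$ and $|D^2g|=O(|D\eta|^2+|D^2\eta|)=o(|z|^{-2})$. As $\lambda$ is real-linear, $D\kappa=g\,D\lambda+\lambda\,Dg$, and $D^2\kappa$ consists of terms $D\lambda\,Dg$ and $\lambda\,D^2g$. So $\kappa$ is $C^2$ off $0$ and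
$$|D^l\kappa|=o(|z|^{1-l}),\qquad l=0,1,2. \tag{10}$$

**Step 4 (a map straightening all sheets at once).** We want $G$ close to the identity which moves the sheet $W=\omega^jk_*(z)$ onto $L_j$ for each $j$. Near $L_j$ it should subtract $\omega^j\kappa(z)$ from $W$. But $\kappa$ is controlled by $|z|$ only, and is not $C^2$ at $z=0$; so the cutoffs must avoid the axis $\{z=0\}$. This is possible, as $L_j\cap\{z=0\}=\{0\}$: by compactness of the unit sphere choose $\delta>0$ with $2\delta<1$ such that the closed cones $\{\mathrm{dist}(\zeta,L_j)\le2\delta|\zeta|\}$ are pairwise disjoint off $0$ and meet $\{z=0\}$ only at $0$. Let $\chi_j$ be the cutoffs built from this $\delta$ as the $\theta_j$ were in Proposition 6: $\chi_j=1$ where $\mathrm{dist}(\zeta,L_j)\le\delta|\zeta|$, $\chi_j=0$ where $\mathrm{dist}(\zeta,L_j)\ge2\delta|\zeta|$, smooth off $0$, homogeneous of degree $0$. (This $\delta$ need not be the one used to construct $u$.) On the support of $\chi_j$ we have, by compactness and homogeneity, $c_1|\zeta|\le|z|\le\sigma^{-1}|\zeta|$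 for some $c_1>0$. Define for small $\zeta\ne0$
$$G(z,W)=\Big(z,\ W-\sum_j\chi_j(z,W)\,\omega^j\kappa(z)\Big).$$
All $\chi_j$ vanish near $\{z=0\}\setminus\{0\}$, so $G$ is $C^2$ off $0$. On the support of $\chi_j$, (10) reads $|D^l\kappa|=o(|\zeta|^{1-l})$; with $|D^l\chi_j|=O(|\zeta|^{-l})$ the product rule gives $|D^l(G-\mathrm{id})|=o(|\zeta|^{1-l})$ for $l=0,1,2$. By Lemma 7, $v=u\circ G$, $v(0)=0$, is continuous, psh and $\ge0$ on a ball $B=\{|\zeta|<\varepsilon_1\}$. Shrinking $\varepsilon_1$, we may assume on $B$: $|z|<\varepsilon$; $|G-\mathrm{id}|<\min(\delta,\frac12)|\zeta|$ for $\zeta\ne0$; and $|\kappa(z)|<\delta\sigma|z|$ for $z\ne0$.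

**Step 5 (the zero set of $v$).** We show that for $(z,W)\in B$, $v(z,W)=0$ iff $W^k=h(z)$. At the origin both hold. Let $(z,W)\ne0$.

Suppose $W^k=h(z)$, so $W=\omega^jk_*(z)$ for some $j$ by (9). Then $z\ne0$, since otherwise $W=0$. As $(z,\omega^j\lambda(z))\in L_j$, we get $\mathrm{dist}((z,W),L_j)\le|\kappa(z)|<\delta\sigma|z|\le\delta|\zeta|$. So $\chi_j=1$ at $(z,W)$, and the other cutoffs vanish there because the cones are disjoint. Hence $G(z,W)=(z,\omega^jk_*(z)-\omega^j\kappa(z))=(z,\omega^j\lambda(z))\in L_j$ and $v(z,W)=0$.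

Suppose $v(z,W)=0$. Since $|G-\mathrm{id}|<\frac12|\zeta|$, $G(z,W)\ne0$, so $G(z,W)\in L_j$ for some $j$ by Proposition 6. Since $|G-\mathrm{id}|<\delta|\zeta|$, $\mathrm{dist}((z,W),L_j)<\delta|\zeta|$, so again $\chi_j=1$ and the other cutoffs vanish at $(z,W)$. So $G(z,W)=(z,W-\omega^j\kappa(z))$, and membership in $L_j$ says $W-\omega^j\kappa(z)=\omega^j\lambda(z)$, that is, $W=\omega^jk_*(z)$, and $W^k=h(z)$.

**Step 6 (descent to $(z,w)$).** We now push $v$ down along $w=W^k$. Let $D=\{(z,w):\sigma^2|z|^2+|w|^{2/k}<\varepsilon_1^2\}$, an open neighbourhood of $0$. If $(z,w)\in D$ and $W^k=w$, then $(z,W)\in B$. Define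
$$V(z,w)=\max\{v(z,W):\ W^k=w\}\qquad\text{on }D .$$
The set of $k$-th roots of $w$ depends continuously on $w$, also at $w=0$ where all roots tend to $0$; so $V$ is continuous, and $V\ge0$. Near a point with $w\ne0$ there are $k$ local holomorphic branches of the root, so $V$ is locally a maximum of $k$ psh functions, hence psh. By Lemma 8, $V$ is psh on $D$. Since $v\ge0$, $V(z,w)=0$ iff $v(z,W)=0$ for every $W$ with $W^k=w$. By Step 5 this means $W^k=h(z)$ for these $W$, that is, $w=h(z)$. Thus $V^{-1}(0)=\{(z,w)\in D:w=h(z)\}$.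

**Step 7 (conclusion).** We return to $M$. The function $V\circ\Phi$ is continuous, psh and $\ge0$ on the neighbourhood $\Phi^{-1}(D)$ of $P$. Its zero set is $\{w=p(z)+h(z)\}$, which on a small ball about $P$ is exactly $M$. By Lemma 3, $M\cap\overline{\mathbb B(P;\rho)}$ is polynomially convex for all small $\rho>0$. This proves Theorem 2, and with it Theorem 1. $\blacksquare$
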